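\title{Koszul syzygy modules and the size of the residue field}

\begin{abstract}
Let $(R,\mathfrak m,k)$ be a Noetherian local ring in which $\operatorname{ann}(x)\mathfrak m=\mathfrak m^2$ for every $x\in\mathfrak m\setminus\mathfrak m^2$. We show that every finitely generated $R$-module has a Koszul syzygy module when $k$ is infinite, and that for every finite field $k$ there is a finite ring of this kind with a module none of whose syzygy modules is Koszul. The positive result holds over any residue field as soon as a single element satisfies $x\mathfrak m=\mathfrak m^2=\operatorname{ann}(x)\mathfrak m$; its proof rests on a nonnegative invariant that drops each time a syzygy module fails to be linear. The counterexamples come from a random bilinear map that is very degenerate at every rational point and nondegenerate at one point over an extension field.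
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $(R,\mathfrak m,k)$ is a commutative Noetherian local ring and modules are finitely generated. Let $(\mathbf F,\partial)$ be the minimal free resolution of a module $M$, so that $\partial F_i\subseteq\mathfrak mF_{i-1}$. The syzygy modules of $M$ are $\Omega^0M=M$ and $\Omega^nM=\partial F_n\subseteq\mathfrak mF_{n-1}$ for $n\ge1$; we write $\Omega$ for $\Omega^1$. The Poincar\'e series of $M$ is $P_M(t)=\sum_i\operatorname{rank}(F_i)\,t^i$, and $\mu(M)=\operatorname{rank}F_0$ is the minimal number of generators.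

The differentials of $\mathbf F$ are matrices with entries in $\mathfrak m$, and one may ask how much survives if only the classes of the entries in $\mathfrak m/\mathfrak m^2$ are kept. Filter $\mathbf F$ by the subcomplexes $\mathcal F^j\mathbf F$ with $(\mathcal F^j\mathbf F)_i=\mathfrak m^{j-i}F_i$, where $\mathfrak m^n=R$ for $n\le0$. The \emph{linear part} of $\mathbf F$ is the associated graded complex
\[
\operatorname{lin}^R(\mathbf F)=\bigoplus_j\mathcal F^j\mathbf F/\mathcal F^{j+1}\mathbf F ,
\]
a complex of graded free modules over $\operatorname{gr}_{\mathfrak m}(R)$. Its $i$-th term is $\bigoplus_{p\ge0}\mathfrak m^pF_i/\mathfrak m^{p+1}F_i$, and its differential consists of the maps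
\begin{equation}\label{eq:lin}
\mathfrak m^pF_i/\mathfrak m^{p+1}F_i\longrightarrow\mathfrak m^{p+1}F_{i-1}/\mathfrak m^{p+2}F_{i-1}
\end{equation}
induced by $\partial$. Following Herzog and Iyengar, $M$ is a \emph{Koszul module} if $H_i(\operatorname{lin}^R(\mathbf F))=0$ for all $i>0$; equivalently, $\operatorname{gr}_{\mathfrak m}(M)$ has a linear resolution over $\operatorname{gr}_{\mathfrak m}(R)$. We use only the first form. The ring $R$ is \emph{Koszul} if $k$ is a Koszul module, and $M$ \emph{has a Koszul syzygy module} if $\Omega^nM$ is Koszul for some $n\ge0$.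

The minimal resolution of a direct sum is the direct sum of the minimal resolutions, and that of $\Omega^nM$ is the truncation of $\mathbf F$ at $n$. Hence a finite direct sum is Koszul if and only if each summand is, syzygy modules of a Koszul module are Koszul, and $M$ has a Koszul syzygy module if and only if $H_i(\operatorname{lin}^R(\mathbf F))=0$ for all large $i$. We use these facts freely.

The property can fail in the smallest rings. Over $R=k[x]/(x^3)$ the differentials in the resolution of $k$ are $x,x^2,x,x^2,\dots$, those of the linear part are $x,0,x,0,\dots$, and the linear part has homology in every degree. The trouble is that $x$ is annihilated only by elements of $\mathfrak m^2$. The condition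
\begin{equation}\label{eq:star}
\operatorname{ann}(x)\,\mathfrak m=\mathfrak m^2\quad\text{for all }x\in\mathfrak m\setminus\mathfrak m^2\tag{$\ast$}
\end{equation}
excludes this: every minimal generator of $\mathfrak m$ must be killed by so many other minimal generators that these produce all of $\mathfrak m^2$. It is known that when $\mathfrak m^3=0$ and $\mu(\mathfrak m^2)=1$, condition \eqref{eq:star} is equivalent to $R$ being Koszul, and that in this case every $R$-module has a Koszul syzygy module (Avramov--Iyengar--Sega). The following question comes from the paper of Ahangari Maleki \cite{AM}.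

\begin{quote}
\emph{If $R$ satisfies \eqref{eq:star}, does every $R$-module have a Koszul syzygy module?}
\end{quote}

The case $\mu(\mathfrak m^2)=1$ suggests the answer yes, and nothing in the question points to the residue field. But \eqref{eq:star} is a condition on the $k$-rational points of the space $\mathfrak m/\mathfrak m^2$. When $k$ is infinite, it constrains an element $x$ for which $x\mathfrak m$ is as large as possible, and this one element governs all modules. When $k$ is finite, the rational points can all be special. The answer splits along this line.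

\begin{theorem}\label{thm:A}
Suppose that there is one element $x\in\mathfrak m$ with $x\mathfrak m=\mathfrak m^2$ and $\operatorname{ann}(x)\mathfrak m=\mathfrak m^2$. Then $R$ is Koszul, every $R$-module has a Koszul syzygy module, and $(1-et+rt^2)P_M(t)\in\mathbb Z[t]$ for every $R$-module $M$, where $e=\mu(\mathfrak m)$ and $r=\dim_k\mathfrak m^2$.
\end{theorem}

The hypothesis forces $\mathfrak m^3=0$ (Lemma~\ref{lem:cube}), so $\mathfrak m^2$ is a $k$-vector space. It holds for rings with a Conca generator, a nonzero $x$ with $x^2=0$ and $x\mathfrak m=\mathfrak m^2$, because then $\mathfrak m^2\supseteq\operatorname{ann}(x)\mathfrak m\supseteq x\mathfrak m=\mathfrak m^2$.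

\begin{corollary}\label{cor:B}
If $R$ satisfies \eqref{eq:star} and $k$ is infinite, then every $R$-module has a Koszul syzygy module.
\end{corollary}

\begin{theorem}\label{thm:C}
For every finite field $k$ there are a finite local ring $R$ with residue field $k$ satisfying \eqref{eq:star} and an $R$-module $M$ such that no $\Omega^nM$, $n\ge0$, is Koszul.
\end{theorem}

So the answer to the question as posed is no. For a given field $k$, every local ring with residue field $k$ satisfying \eqref{eq:star} has the property asked for if and only if $k$ is infinite.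

Section~\ref{sec:short} reduces the question to linear algebra. Section~\ref{sec:ineq} proves the inequality behind Theorem~\ref{thm:A}, and Section~\ref{sec:A} deduces the theorem and the corollary. Sections~\ref{sec:ring} and~\ref{sec:random} construct the counterexamples.

\section{Syzygies over rings with $\mathfrak m^3=0$}\label{sec:short}

\begin{lemma}\label{lem:cube}
If $R$ satisfies \eqref{eq:star} or the hypothesis of Theorem~\ref{thm:A}, then $\mathfrak m^3=0$.
\end{lemma}

\begin{proof}
If $\operatorname{ann}(x)\mathfrak m=\mathfrak m^2$, then $x\mathfrak m^2=x\operatorname{ann}(x)\mathfrak m=0$. Under \eqref{eq:star} this holds for all $x\in\mathfrak m\setminus\mathfrak m^2$, and these elements generate $\mathfrak m$ by Nakayama's lemma. Under the hypothesis of Theorem~\ref{thm:A}, $\mathfrak m^3=\mathfrak m\cdot x\mathfrak m=x\mathfrak m^2=0$.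
\end{proof}

From now on $\mathfrak m^3=0$. Put $V=\mathfrak m/\mathfrak m^2$ and $W=\mathfrak m^2$, of dimensions $e$ and $r$ over $k$. Then $\operatorname{gr}_{\mathfrak m}(R)=k\oplus V\oplus W$, and the multiplication is a symmetric bilinear map $V\times V\to W$. A product of subspaces always means the span of the products; thus $VV=W$. For $v\in V$ let
\[
J_v=\{y\in V: vy=0\}.
\]
If $x\in\mathfrak m\setminus\mathfrak m^2$ has image $v\in V$, then $x\mathfrak m=vV$, $\mathfrak m^2\subseteq\operatorname{ann}(x)\subseteq\mathfrak m$, $\operatorname{ann}(x)/\mathfrak m^2=J_v$ and $\operatorname{ann}(x)\mathfrak m=J_vV$. So \eqref{eq:star} says that $J_vV=W$ for all $v\ne0$. Call $v\in V$ \emph{good} if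
\[
vV=W\quad\text{and}\quad J_vV=W .
\]
Under the hypothesis of Theorem~\ref{thm:A} a good element exists: if $W=0$ every element is good, and if $W\neq0$ then $x\notin\mathfrak m^2$, since $x\mathfrak m\ne0$, and the image of $x$ is good. Conversely, a lift of a nonzero good element satisfies that hypothesis.

\begin{example}\label{ex:r1}
Let $r=1$, so that the product is a nonzero symmetric bilinear form on $V$, with radical $V^\perp$. For $v\in V^\perp$ we have $J_vV=VV=W$. For $v\notin V^\perp$ we have $vV=W$, and $J_v$ is a hyperplane containing $V^\perp$, so $J_vV=W$ if and only if $V^\perp$ has codimension at least $2$. Thus \eqref{eq:star} says that the form has rank at least $2$, and then every $v\notin V^\perp$ is good. When $r=1$, condition \eqref{eq:star} implies the hypothesis of Theorem~\ref{thm:A} over every field.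
\end{example}

A first syzygy module lies in $\mathfrak mF_0$, so it is killed by $\mathfrak m^2$, and it suffices to understand such modules. Let $\mathfrak m^2N=0$, and put $N_0=N/\mathfrak mN$ and $N_1=\mathfrak mN$, so that $\operatorname{gr}N=N_0\oplus N_1$ and $N_1=VN_0$. Let $F\to N$ be a minimal free cover. Then $F/\mathfrak mF=N_0$, $\mathfrak mF/\mathfrak m^2F=V\otimes N_0$ and $\mathfrak m^2F=W\otimes N_0$. Since $\mathfrak m^2F\subseteq\Omega N\subseteq\mathfrak mF$ and $\mathfrak mF$ maps onto $N_1$ with kernel $\Omega N$, the space of linear relations of $N$ is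
\[
D=\Omega N/\mathfrak m^2F=\ker(V\otimes N_0\to N_1),
\]
and $\mathfrak m\,\Omega N=VD\subseteq W\otimes N_0$. The \emph{defect} of $N$ is
\[
c(N)=\dim_k\mathfrak m^2F/\mathfrak m\,\Omega N=\dim_k(W\otimes N_0)/VD ,
\]
the number of minimal relations of $N$ that are quadratic. For $x\in\mathfrak m\setminus\mathfrak m^2$ we have $\Omega(xR)=\operatorname{ann}(x)$ and $c(xR)=\dim\mathfrak m^2/\operatorname{ann}(x)\mathfrak m$, so \eqref{eq:star} says exactly that these principal ideals have defect zero.

\begin{lemma}\label{lem:crit}
Let $\mathfrak m^2N=0$. Then $N$ is Koszul if and only if $c(\Omega^iN)=0$ for all $i\ge0$.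
\end{lemma}

\begin{proof}
Let $\mathbf F$ be the minimal resolution of $N$. Suppose $c(N)>0$ and take $w\in\mathfrak m^2F_0\setminus\mathfrak m\,\Omega N$. Then $w$ is a minimal generator of $\Omega N$, so there is a basis element $g$ of $F_1$ with $\partial g=w$. Its class in $F_1/\mathfrak mF_1$ is nonzero, and it is a cycle of the linear part because $w\in\mathfrak m^2F_0$. By \eqref{eq:lin}, boundaries have no component in $F_1/\mathfrak mF_1$. So $N$ is not Koszul. Since syzygy modules of Koszul modules are Koszul, this proves one direction.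

Suppose that all defects vanish, that is, $\partial(\mathfrak mF_i)=\mathfrak m\,\Omega^iN=\mathfrak m^2F_{i-1}$ for all $i\ge1$. A homogeneous cycle of the linear part is the class of an element $a\in\mathfrak m^pF_i$ with $\partial a\in\mathfrak m^{p+2}F_{i-1}$; let $i\geq1$ and $p\in\{0,1,2\}$, the other components being zero. If $p=0$, then $\partial a\in\mathfrak m^2F_{i-1}=\partial(\mathfrak mF_i)$, so $a\in\mathfrak mF_i+\Omega^{i+1}N\subseteq\mathfrak mF_i$ and the class is zero. If $p=1$, then $\partial a\in\mathfrak m^3F_{i-1}=0$, so $a\in\partial F_{i+1}$ and the class comes from $F_{i+1}/\mathfrak mF_{i+1}$. If $p=2$, then $a\in\mathfrak m^2F_i=\partial(\mathfrak mF_{i+1})$ and the class comes from $\mathfrak mF_{i+1}/\mathfrak m^2F_{i+1}$.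
\end{proof}

A quadratic minimal relation is killed by $\mathfrak m$, so it splits off from the syzygy module as a copy of $k$.

\begin{lemma}\label{lem:split}
Let $\mathfrak m^2N=0$. Then $\Omega N\cong k^{c(N)}\oplus N'$, where $\mathfrak m^2N'=0$ and $\operatorname{gr}N'=D\oplus VD$ with the multiplication induced by $V\otimes(V\otimes N_0)\to W\otimes N_0$. In particular
\[
\dim N'_0=e\dim N_0-\dim N_1,\qquad \dim N'_1=r\dim N_0-c(N).
\]
\end{lemma}

\begin{proof}
Write $\Omega=\Omega N$. Let $E$ be a vector space complement of $\mathfrak m\Omega$ in $\mathfrak m^2F$; it is a submodule isomorphic to $k^{c(N)}$, and it embeds in $\Omega/\mathfrak m\Omega$. Let $N'\supseteq\mathfrak m\Omega$ be the preimage in $\Omega$ of a complement of the image of $E$ in $\Omega/\mathfrak m\Omega$. Then $E+N'=\Omega$ and $E\cap N'\subseteq E\cap\mathfrak m\Omega=0$. Since $\mathfrak mE=0$, we get $\mathfrak mN'=\mathfrak m\Omega=VD$, and $N'/\mathfrak mN'\cong\Omega/(E+\mathfrak m\Omega)=\Omega/\mathfrak m^2F=D$.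
\end{proof}

Iterate: put $N^{(0)}=N$, $N^{(i+1)}=(N^{(i)})'$ and $c_i=c(N^{(i)})$. Induction on $j$ gives
\begin{equation}\label{eq:omega}
\Omega^jN\cong N^{(j)}\oplus\bigoplus_{i<j}(\Omega^{j-1-i}k)^{c_i}.
\end{equation}
If infinitely many $c_i$ are nonzero, then no syzygy module of $N$ is Koszul: $\Omega^jN$ has a syzygy module with a summand $N^{(i)}$, $i\geq j$, of positive defect. If $c_i=0$ for all $i\ge s$, then $\Omega N^{(i)}=N^{(i+1)}$ for $i\geq s$, so $N^{(s)}$ is Koszul by Lemma~\ref{lem:crit}; if $k$ is Koszul as well, then $\Omega^sN$ is Koszul by \eqref{eq:omega}. The question is therefore whether the defects stop. The next two examples show both behaviors; the first is the model for Theorem~\ref{thm:A} and the second for Theorem~\ref{thm:C}.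

\begin{example}\label{ex:zigzag}
Let $R=k[x,y]/(x^2,y^2)$, so $e=2$, $r=1$, and $x$ is a Conca generator. Let $X_j$ be the quotient of $R^j=\bigoplus Rg_i$ by $\mathfrak m^2R^j$ and the elements $d_i=yg_i-xg_{i+1}$, $1\le i<j$. Its degree $0$ part has dimension $j$, its degree $1$ part has the basis $xg_1,\dots,xg_j,yg_j$, and $D$ has the basis $d_1,\dots,d_{j-1}$. We have $xd_i=xy\,g_i$ and $yd_i=-xy\,g_{i+1}$. For $j\ge2$ these products span $\mathfrak m^2R^j$, so $c(X_j)=0$. The elements $(-1)^id_i$ satisfy the relations of $X_{j-1}$ and generate $\Omega X_j$, which has the same length $2j-1$, so $\Omega X_j\cong X_{j-1}$. For $X_1=R/\mathfrak m^2$ we have $D=0$, $c(X_1)=1$ and $\Omega X_1\cong k$. The defects of $X_j$ are $0,\dots,0,1,0,\dots$ with the $1$ at place $j-1$. A defect can appear arbitrarily late, but it is announced from the start by the excess $\dim N_1-\dim N_0=1$, which persists along $X_j,X_{j-1},\dots,X_1$.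
\end{example}

\begin{example}\label{ex:xy}
Let $R=k[x,y]/(xy,x^3,y^3)$, so $V=\langle x,y\rangle$, $W=\langle x^2,y^2\rangle$, $J_x=ky$ and $J_y=kx$. Then $\Omega(xR)=\operatorname{ann}(x)=yR\oplus kx^2$ and $\Omega(yR)=xR\oplus ky^2$. All defects $c_i$ of $xR$ equal $1$, and no syzygy module of $xR$ is Koszul. Condition \eqref{eq:star} fails at $x$, since $J_xV=ky^2$.
\end{example}

The excess seen in Example~\ref{ex:zigzag} is the first approximation to the invariant we need. Lemma~\ref{lem:split} gives
\[
\dim N'_1-\dim N'_0=(\dim N_1-\dim N_0)-c(N)-(e-1-r)\dim N_0 .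
\]
If $W\ne0$ and $v$ is good, then $v\colon V\to W$ is surjective with kernel $J_v\ne0$, so $r\le e-1$ and the excess drops by at least $c(N)$ at each step. This does not bound $\sum c_i$, because the excess is not bounded below: it is additive on direct sums and equals $-1$ for $k$. The remedy is to take the largest excess among the quotients of $N$ by sets of generators. The zero quotient makes this number nonnegative; the work lies in showing that it still drops by $c(N)$.

\section{An inequality for graded modules}\label{sec:ineq}

In this section $K$ is an algebraically closed field and $S=K\oplus V\oplus W$ is a commutative graded $K$-algebra of finite dimension with $VV=W$ and $S_3=0$; put $e=\dim V$, $r=\dim W$. We assume that the set $G\subseteq V$ of good elements is not empty.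

\begin{lemma}\label{lem:open}
The set $G$ is Zariski open in $V$.
\end{lemma}

\begin{proof}
Let $x_0\in G$. Choose a basis $v_1,\dots,v_e$ of $V$ such that $x_0v_1,\dots,x_0v_r$ is a basis of $W$, and let $\Delta(x)=\det(xv_1,\dots,xv_r)$. Where $\Delta(x)\ne0$ we have $xV=W$ and $\dim J_x=e-r$, and Cramer's rule gives polynomials $p_{ij}$ such that the vectors $y_j(x)=\Delta(x)v_j-\sum_{i\le r}p_{ij}(x)v_i$, $r<j\le e$, lie in $J_x$. They are independent, hence a basis of $J_x$. Some $r\times r$ minor $\Delta'(x)$ of the matrix with columns $y_j(x)v_l$ is nonzero at $x_0$, and $\{\Delta\Delta'\ne0\}$ is an open neighborhood of $x_0$ in $G$.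
\end{proof}

Let $M=M_0\oplus M_1\oplus M_2$ be a finite-dimensional graded $S$-module \emph{generated by $M_0$}, so $M_1=VM_0$ and $M_2=WM_0$. For a subspace $U\subseteq M_0$ put
\[
\varepsilon_M(U)=\dim M_1/VU-\dim M_0/U,\qquad\alpha(M)=\max_{U\subseteq M_0}\varepsilon_M(U).
\]
Thus $\varepsilon_M(U)$ is the excess of the quotient $M/SU$, and $\alpha(M)\ge\varepsilon_M(M_0)=0$.

\begin{proposition}\label{prop:key}
If $M$ is generated by $M_0$, then $\dim M_2\le\alpha(M)$.
\end{proposition}

Here is the reason to expect this. For $x\in G$ the map $x\colon M_1\to M_2$ is surjective, since $xM_1=xVM_0=WM_0$. If some $y\in J_x$ acts injectively on $M_0$, then $M_0\xrightarrow{\,y\,}M_1\xrightarrow{\,x\,}M_2$ is a complex that starts with an injection and ends with a surjection, so $\dim M_2\le\dim M_1-\dim M_0=\varepsilon_M(0)$. In general there is no such $y$. Passing to quotients removes part of the degeneracy, and a comparison of $M$ with its dual removes the rest.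

The cyclic case can be done directly. If $\dim M_0=1$, then $M_1=V/T$ for a subspace $T$, $M_2$ is a quotient of $W/TV$, and $\alpha(M)=\max(0,\dim V/T-1)$. For $T=V$ both sides are zero, and for $T\ne V$ the proposition follows from the next lemma, which uses both halves of the definition of a good element.

\begin{lemma}\label{lem:cyclic}
If $T\subsetneq V$ is a subspace, then $\dim W/TV\le\dim V/T-1$.
\end{lemma}

\begin{proof}
If $TV=W$, the left side is $0$. Otherwise let $x\in G$. Multiplication by $x$ induces a surjection $V/T\to W/TV$. As $J_xV=W\ne TV$, the space $J_x$ is not contained in $T$, so the surjection has a nonzero kernel.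
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Call $M$ a \emph{counterexample} if it is generated by $M_0$ and $\dim M_2>\alpha(M)$. Suppose that one exists, choose $M$ with $\dim M_0$ minimal, and write $m_i=\dim M_i$. Then $m_2\ge1$, so $m_0\ge1$.

\medskip\noindent\emph{Step 1: $Wu=M_2$ for all $0\ne u\in M_0$.} The invariant $\alpha$ behaves well when $M$ is cut into a submodule $SU$ and a quotient, and minimality applies to both. Suppose $Wu\ne M_2$ for some $u\neq0$. The module $M/Su$ has a smaller degree $0$ part, so it is not a counterexample. Subspaces of $M_0/Ku$ correspond to subspaces $U\ni u$ of $M_0$, with the same value of $\varepsilon$, so there is $U\ni u$ with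
\[
\varepsilon_M(U)=\alpha(M/Su)\ge\dim M_2/Wu\ge1 .
\]
In particular $U\ne M_0$. The submodule $SU=U\oplus VU\oplus WU$ satisfies $\varepsilon_{SU}(U_1)=\dim VU/VU_1-\dim U/U_1=\varepsilon_M(U_1)-\varepsilon_M(U)$ for $U_1\subseteq U$. Hence
\[
\alpha(SU)\le\alpha(M)-\varepsilon_M(U)<m_2-\dim M_2/Wu=\dim Wu\le\dim WU ,
\]
and $SU$ is a counterexample with $\dim U<m_0$, a contradiction.

\medskip\noindent\emph{Step 2: removing the socle in degree $1$.} The space $\{s\in M_1:Vs=0\}$ is a submodule. Dividing by it changes neither $M_0$ nor $M_2$ and does not increase any $\varepsilon_M(U)$, so the quotient is again a minimal counterexample. We may therefore assume that $Vs=0$ with $s\in M_1$ implies $s=0$. From $m_1-m_0=\varepsilon_M(0)\le\alpha(M)<m_2$ we get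
\begin{equation}\label{eq:small}
m_1\le m_0+m_2-1 .
\end{equation}

\medskip\noindent\emph{Step 3: $m_2\ge m_0$.} Inequality \eqref{eq:small} is symmetric in $m_0$ and $m_2$, which suggests looking at the dual module $M^\vee$, with $M^\vee_i=(M_{2-i})^*$ and $(s\zeta)(a)=\zeta(sa)$ for $s\in S$. It is generated in degree $0$. Indeed, the annihilator of $VM_2^*$ in $M_1$ is $\{s:Vs=0\}$, which is zero by Step~2; the annihilator of $VM_1^*$ in $M_0$ is $\{u:Vu=0\}$, which is zero because $Vu=0$ with $u\ne0$ would give $M_2=Wu=VVu=0$. For $x\in G$ the map $x\colon M_2^*\to M_1^*$ is the transpose of a surjection, hence injective. So $\dim VZ\ge\dim Z$ for every $Z\subseteq M_2^*$, and by \eqref{eq:small}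
\[
\varepsilon_{M^\vee}(Z)=(m_1-\dim VZ)-(m_2-\dim Z)\le m_1-m_2<m_0=\dim M_2^\vee .
\]
Thus $M^\vee$ is a counterexample, and minimality gives $m_2=\dim M^\vee_0\ge m_0$.

\medskip\noindent\emph{Step 4: some $x\in G$ acts injectively on $M_0$.} A good element acts injectively on $M_2^*$; to keep the symmetry we need the same on $M_0$. For $0\ne u\in M_0$ let $V_u=\{v\in V:vu=0\}$, a proper subspace by Step~3. By Step~1 the map $w\mapsto wu$ induces a surjection $W/V_uV\to M_2$, so Lemma~\ref{lem:cyclic} gives $\dim V_u\le e-m_2-1$. Consider the closed set $X=\{(v,[u]):vu=0\}\subseteq V\times\mathbb P(M_0)$. Recall that for a morphism of varieties over an algebraically closed field whose fibers have dimension at most $\delta$, the dimension of the source is at most $\delta$ plus that of the target, and the closure of the image has dimension at most that of the source. The fiber of $X$ over $[u]$ is $V_u$, so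
\[
\dim X\le(m_0-1)+(e-m_2-1)\le e-2
\]
by Step~3, and the image of $X$ in $V$ is not dense. The complement of its closure is a nonempty open set, and it meets the nonempty open set $G$ because $V$ is irreducible. Fix $x$ in the intersection and put $J=J_x$. This is the only step that needs $K$ algebraically closed.

\medskip\noindent\emph{Step 5: $J$ shrinks both ends.} We have $JM_0\subseteq\ker(x\colon M_1\to M_2)$, which has dimension $m_1-m_2\le m_0-1$. For $y\in J$ and $\zeta\in M_2^*$ the form $y\zeta$ vanishes on $xM_0$, so $JM_2^*\subseteq(M_1/xM_0)^*$, which by Step~4 has dimension $m_1-m_0\le m_2-1$. For subspaces $U\subseteq M_0$ and $Z\subseteq M_2^*$ define the deficiencies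
\[
\delta(U)=\dim U-\dim JU,\qquad\delta(Z)=\dim Z-\dim JZ .
\]
We have just shown $\delta(M_0)\ge1$ and $\delta(M_2^*)\ge1$. Among the subspaces of $M_0$ on which $\delta$ is maximal let $U$ have the smallest dimension, and choose $Z\subseteq M_2^*$ in the same way. Then $U\ne0$ and $Z\ne0$, since $\delta(0)=0$, and $\delta$ is strictly smaller on every proper subspace of $U$ and of $Z$.

\medskip\noindent\emph{Step 6: $Z$ annihilates $WU$.} Since $W=VJ$, we must show that $\zeta(vyu)=0$ for $v\in V$, $y\in J$, $u\in U$, $\zeta\in Z$. The factor $y$ can be attached to $u$ or to $\zeta$, and both $JU$ and $JZ$ are small. So fix $v$ and consider the two bilinear forms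
\[
f\colon U\times JZ\to K,\ \ f(u,\theta)=\theta(vu),\qquad g\colon JU\times Z\to K,\ \ g(a,\zeta)=\zeta(va),
\]
which are linked by
\begin{equation}\label{eq:link}
f(u,y\zeta)=\zeta(yvu)=g(yu,\zeta)\qquad(u\in U,\ y\in J,\ \zeta\in Z).
\end{equation}
Let $U_1\subseteq U$ be the left kernel of $f$. Then $\operatorname{rk}f=\dim U-\dim U_1$. By \eqref{eq:link}, $JU_1$ lies in the left kernel of $g$, so $\operatorname{rk}g\le\dim JU-\dim JU_1$. Subtracting,
\[
\delta(U)-\delta(U_1)\le\operatorname{rk}f-\operatorname{rk}g .
\]
Let $Z_1\subseteq Z$ be the right kernel of $g$. Then $\operatorname{rk}g=\dim Z-\dim Z_1$. By \eqref{eq:link}, $JZ_1$ lies in the right kernel of $f$, so $\operatorname{rk}f\le\dim JZ-\dim JZ_1$, and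
\[
\delta(Z)-\delta(Z_1)\le\operatorname{rk}g-\operatorname{rk}f .
\]
The two left sides are nonnegative and their sum is at most $0$, so both vanish. By the choice of $Z$ this forces $Z_1=Z$, that is, $g=0$. As $v$ was arbitrary, $\zeta(WU)=\zeta(VJU)=0$ for all $\zeta\in Z$.

Since $U\ne0$, Step~1 gives $WU=M_2$, and so $Z=0$. This contradicts Step~5.
\end{proof}

\begin{remark}
The condition $xV=W$ enters through Lemma~\ref{lem:cyclic} and the surjectivity of $x\colon M_1\to M_2$; the condition $J_xV=W$ enters through Lemma~\ref{lem:cyclic} and Step~6. For $M=S$ and $V\ne0$ the proposition reads $r\le e-1$. This fails for $K[x]/(x^3)$, where $xV=W$ but $J_x=0$, and it fails for the rings of Theorem~\ref{thm:C}, where $r=e$.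
\end{remark}

\section{Rings with a good element}\label{sec:A}

Let $R$ be as in Theorem~\ref{thm:A}, let $K$ be an algebraic closure of $k$, write $(-)_K=K\otimes_k-$, and put $S=\operatorname{gr}_{\mathfrak m}(R)_K$. If $v\in V$ is good, then $vV_K=W_K$ and the annihilator of $v$ in $V_K$ is $(J_v)_K$, because images and kernels of linear maps commute with field extension; so $v$ is good in $S$, and Proposition~\ref{prop:key} applies. For a module $N$ with $\mathfrak m^2N=0$ define
\[
a(N)=\alpha\bigl((\operatorname{gr}N)_K\bigr)=\max_{U\subseteq(N_0)_K}\bigl(\dim(N_1)_K/V_KU-\dim(N_0)_K/U\bigr)\ge0 .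
\]
For instance $a(k)=\max(-1,0)=0$. In Example~\ref{ex:zigzag}, $x$ is injective on the degree $0$ part of $X_j$, so $\dim V_KU\ge\dim U$ for all $U$ and the maximum is attained at $U=0$: $a(X_j)=1=\sum_ic_i$.

\begin{proposition}\label{prop:drop}
If $\mathfrak m^2N=0$, then $a(N')+c(N)\le a(N)$.
\end{proposition}

\begin{proof}
In this proof all spaces are tensored with $K$ and the subscript $K$ is omitted. By Lemma~\ref{lem:split}, $a(N')$ is the maximum of $\dim VD/VU'-\dim D/U'$ over subspaces $U'\subseteq D$. Such a $U'$ is a set of linear relations on the generators $N_0$, so we consider the module that they present: let $P$ be the quotient of the free module $S\otimes N_0$ by the submodule generated by $U'$, with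
\[
P_0=N_0,\qquad P_1=(V\otimes N_0)/U',\qquad P_2=(W\otimes N_0)/VU' .
\]
By Proposition~\ref{prop:key} there is $U\subseteq N_0$ with
\[
\dim P_2\le\dim(V\otimes N_0)/(U'+V\otimes U)-\dim N_0/U .
\]
On the other hand $N_1/VU=(V\otimes N_0)/(D+V\otimes U)$, and $(D+V\otimes U)/(U'+V\otimes U)$ is a quotient of $D/U'$. Therefore
\[
a(N)\ge\dim N_1/VU-\dim N_0/U\ge\dim P_2-\dim D/U'=c(N)+\dim VD/VU'-\dim D/U' .
\]
Take the maximum over $U'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathfrak m^2N=0$, with $N^{(i)}$ and $c_i$ as in Section~\ref{sec:short}. Proposition~\ref{prop:drop} and $a\ge0$ give $\sum_ic_i\le a(N)$, so only finitely many $c_i$ are nonzero. For $N=k$ we have $a(k)=0$, so all $c_i$ vanish, $\Omega^ik=k^{(i)}$, and $k$ is Koszul by Lemma~\ref{lem:crit}. For an arbitrary module $M$ take $N=\Omega M$ and $s$ with $c_i=0$ for $i\ge s$; as shown after \eqref{eq:omega}, $\Omega^{s+1}M=\Omega^sN$ is Koszul.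

For the Poincar\'e series put $b_i=\dim N^{(i)}_0$. Lemma~\ref{lem:split} gives $b_1=eb_0-\dim N_1$ and $b_{i+2}=eb_{i+1}-\dim N_1^{(i+1)}=eb_{i+1}-rb_i+c_i$, that is,
\[
(1-et+rt^2)\sum_ib_it^i=\dim N_0-t\dim N_1+\sum_ic_it^{i+2}.
\]
For $N=k$ this says $(1-et+rt^2)P_k(t)=1$. In general, counting generators in \eqref{eq:omega} gives $P_N(t)=\sum_ib_it^i+\sum_ic_it^{i+1}P_k(t)$, so
\[
(1-et+rt^2)P_N(t)=\dim N_0-t\dim N_1+t(1+t)\sum_ic_it^i\in\mathbb Z[t].
\]
Finally $P_M(t)=\mu(M)+tP_{\Omega M}(t)$.
\end{proof}

For the corollary we need an element with $vV=W$. The natural candidate is an element of maximal rank, and a perturbation argument shows that it works.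

\begin{proof}[Proof of Corollary~\ref{cor:B}]
If $W=0$, all defects vanish and every module is Koszul by Lemma~\ref{lem:crit}. Let $W\neq0$, and choose $x\in V$ with $\rho=\dim xV$ maximal; then $\rho>0$ and $x\ne0$. We claim that $vy\in xV$ for all $v\in V$ and $y\in J_x$. Suppose not, and let $xv_1,\dots,xv_\rho$ be a basis of $xV$. The vectors
\[
(x+\lambda v)v_1,\ \dots,\ (x+\lambda v)v_\rho,\ vy
\]
are independent for $\lambda=0$, so a suitable $(\rho+1)\times(\rho+1)$ minor is a nonzero polynomial in $\lambda$. As $k$ is infinite, there is $\lambda\ne0$ in $k$ that is not a root. Since $(x+\lambda v)y=\lambda\,vy$, all $\rho+1$ vectors lie in $(x+\lambda v)V$, contradicting maximality. So $VJ_x\subseteq xV$. By \eqref{eq:star}, $VJ_x=W$; hence $x$ is good, and Theorem~\ref{thm:A} applies to a lift of $x$.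
\end{proof}

\section{The counterexample over a finite field}\label{sec:ring}

We want to reproduce Example~\ref{ex:xy}: elements $x,y$ with $J_x$ spanned by $y$, $J_y$ spanned by $x$, and $\dim W\ge\dim V$, so that $xV$ and $yV$ miss part of $W$. Condition \eqref{eq:star} forbids this for $x\in V$. But if $R$ is a $k$-algebra and $L/k$ is a finite extension, then $R_L=R\otimes_kL$ is a free $R$-module of finite rank, so modules over $R_L$ are finitely generated over $R$, while \eqref{eq:star} says nothing about elements of $V_L\setminus V$. We therefore look for a product in which every rational element has a large annihilator and one element over $L$ has a one-dimensional annihilator. The symmetric product will be built from a bilinear map with the analogous properties.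

Let $k=\mathbb F_q$, $n=q^2+2$, $L=\mathbb F_{q^n}$ and $A=k^n$; the subscript $L$ denotes $-\otimes_kL$.

\begin{proposition}\label{prop:bil}
There are finite-dimensional $k$-vector spaces $B$ and $C$ with $\dim C=\dim B+1$ and a $k$-bilinear map $A\times B\to C$ such that:
\begin{itemize}
\item[(P1)] $A\cdot\ker(a\colon B\to C)=C$ for every $0\ne a\in A$;
\item[(P2)] there is $a_*\in A_L$ such that $a_*\colon B_L\to C_L$ is injective and $a'B_L\not\subseteq a_*B_L$ for all $a'\in A_L\setminus La_*$.
\end{itemize}
\end{proposition}

The proof is given in Section~\ref{sec:random}.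

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{The ring.} Let $d=\dim B$. Put $V=A\oplus B^n$ and $W=C^n$, with the symmetric product
\[
(a,\eta)(a',\eta')=(a\eta'_j+a'\eta_j)_{j=1}^n\in W ,
\]
and let $R=k\oplus V\oplus W$ with $VW=WW=0$. This is a finite commutative local ring with residue field $k$, $\mathfrak m=V\oplus W$ and $\mathfrak m^3=0$. By (P1), $AB=C$, so the products $(a,0)(0,\eta')$ span $W$ and $\mathfrak m^2=W$. The number of copies is chosen so that
\[
\dim V=n+nd=n(d+1)=\dim W ;
\]
call this number $e$.

\emph{Condition \eqref{eq:star}.} Let $0\ne v=(a,\eta)\in V$. If $a\ne0$, then $J_v\supseteq\ker(a)^n$, and $J_vV\supseteq A\cdot\ker(a)^n=C^n$ by (P1). If $a=0$, then $J_v\supseteq B^n$, and $J_vV\supseteq A\cdot B^n=C^n$. So $J_vV=W$ in both cases.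

\emph{The elements $x$ and $y$.} For $\eta_1,\dots,\eta_j\in B_L$ let $T_j=\{a'\in A_L:a'\eta_i\in a_*B_L\text{ for }i\le j\}$, an $L$-subspace containing $La_*$, with $T_0=A_L$ of dimension $n$. If $T_j\ne La_*$, pick $a'\in T_j\setminus La_*$; by (P2) there is $\eta_{j+1}$ with $a'\eta_{j+1}\notin a_*B_L$, and then $T_{j+1}\subsetneq T_j$. After at most $n-1$ steps we reach $La_*$; set the remaining $\eta_j$, $j\leq n$, equal to $0$. With $\eta=(\eta_1,\dots,\eta_n)$ we have
\begin{equation}\label{eq:eta}
\{a'\in A_L:a'\eta_j\in a_*B_L\text{ for all }j\}=La_* .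
\end{equation}
Put $x=(a_*,\eta)$ and $y=(a_*,-\eta)$ in $V_L$; they are nonzero, and they coincide in characteristic $2$, which does no harm. Then $xy=(-a_*\eta_j+a_*\eta_j)_j=0$. Conversely, if $x\cdot(a',\eta')=0$, then $a'\eta_j=-a_*\eta'_j$ for all $j$, so $a'=\gamma a_*$ with $\gamma\in L$ by \eqref{eq:eta}, and $a_*(\eta'_j+\gamma\eta_j)=0$ gives $\eta'=-\gamma\eta$ by injectivity. So the annihilator of $x$ in $V_L$ is $Ly$. Since \eqref{eq:eta} also holds for $-\eta$, the annihilator of $y$ is $Lx$. Hence $xV_L$ and $yV_L$ have dimension $e-1$ over $L$, and we may write $W_L=yV_L\oplus Lw=xV_L\oplus Lw'$. Since $yR_L=Ly\oplus yV_L$ and $xR_L=Lx\oplus xV_L$,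
\[
\operatorname{ann}_{R_L}(x)=Ly\oplus W_L=yR_L\oplus Lw,\qquad\operatorname{ann}_{R_L}(y)=xR_L\oplus Lw' .
\]

\emph{The module.} Let $M=xR_L$, regarded as an $R$-module; it is killed by $\mathfrak m^2$. The surjection $R_L\to xR_L$ is a minimal free cover over $R$, because $R_L\cong R^n$ and the kernel lies in $\mathfrak mR_L$. So $\Omega(xR_L)\cong yR_L\oplus k^n$, and $\mathfrak m\,\Omega(xR_L)=V\cdot Ly=yV_L$ has codimension $n$ over $k$ in $\mathfrak m^2R_L=W_L$. Thus $c(xR_L)=n>0$. Exchanging $x$ and $y$, $\Omega(yR_L)\cong xR_L\oplus k^n$ and $c(yR_L)=n$. By Lemma~\ref{lem:crit} neither $xR_L$ nor $yR_L$ is Koszul, and by induction every $\Omega^jM$, $j\ge0$, has one of them as a direct summand. So no syzygy module of $M$ is Koszul.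
\end{proof}

\begin{remark}
In this ring $(a,\eta)(a,-\eta)=0$ for all $(a,\eta)$ and $\dim V=\dim W$, so $vV\ne W$ for every $v$, also after any field extension: there is no good element. The ring $R_L$ violates \eqref{eq:star} at $x$, so \eqref{eq:star} is not preserved by finite extensions of the residue field.
\end{remark}

\section{A random bilinear map}\label{sec:random}

\subsection*{The construction}
Property (P1) asks that every rational $a$ have a large kernel on $B$, although $\dim B<\dim C$. We force this by letting each coordinate of $C$ see $a$ only through a small space $E$ of linear forms on $A$: the coordinate vanishes identically when $E$ kills $a$. The point $a_*$ will be one at which no nonzero rational form vanishes. Lines $E=k\ell$ are too small: the coordinate of $a'\cdot b$ would be a product $\ell(a')\varphi(b)$, so for $b\in\ker(a)$ and $\ell(a)\ne0$ we would have $\varphi(b)=0$, and the coordinate would vanish on $A\cdot\ker(a)$. We take planes.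

Let $\mathcal E$ be the set of $2$-dimensional subspaces of $A^*$ and $\nu=|\mathcal E|$. For $0\ne a\in A$ let $a^\perp\subset A^*$ be the hyperplane of forms vanishing at $a$, and let $\nu'$ be the number of planes in $a^\perp$. A space of dimension $s$ over $\mathbb F_q$ has $\frac{q^s-1}{q-1}$ lines and $\frac{(q^s-1)(q^{s-1}-1)}{(q-1)(q^2-1)}$ planes, so $\nu'/\nu=(q^{n-2}-1)/(q^n-1)$. With $n=q^2+2$ we have $(n-1)(q^{n-2}-1)-(q^n-1)=q^{q^2}-q^2>0$, that is,
\begin{equation}\label{eq:nu}
\nu<(n-1)\nu' .
\end{equation}

Let $h\ge1$, let $I=\mathcal E\times\{1,\dots,h\}$, and for $\iota\in I$ let $E_\iota$ be its plane. Put $C=k^I$, $d=h\nu-1$, and let $B$ have the basis $b_1,\dots,b_d$. Choose $g_{\iota,l}\in E_\iota$ uniformly and independently for $\iota\in I$, $1\le l\le d$, and define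
\[
a\cdot b_l=\bigl(g_{\iota,l}(a)\bigr)_{\iota\in I}.
\]
For $a\ne0$ the image $aB$ lies in a space of dimension $h(\nu-\nu')$, so $\dim\ker(a)\ge h\nu'-1$. Since $a$ itself kills $\ker(a)$, the space $A\cdot\ker(a)$ has dimension at most $(n-1)\dim\ker(a)$, and it has to reach $h\nu$. If the kernel has about the smallest possible dimension, this is what \eqref{eq:nu} allows, and it explains the choice of $n$. We show that (P1) and (P2) hold with positive probability for large $h$. Below, $o(1)$ refers to $h\to\infty$ with $q$, hence $n$, $\nu$, $\nu'$, fixed.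

\subsection*{Certificates}
Each way of failing will be witnessed by a family $\xi=(\Phi_\iota)_{\iota\in I}$ of $k$-linear maps $\Phi_\iota\colon E_\iota\to Y_0$ into a fixed finite vector space, such that $\sum_\iota\Phi_\iota(g_{\iota,l})=0$ for all $l$; we then say that the certificate $\xi$ is \emph{valid}. Call $Y(\xi)=\sum_\iota\Phi_\iota(E_\iota)$ its \emph{span}. The map $\bigoplus_\iota E_\iota\to Y(\xi)$ is linear and surjective, so all its fibers have the same size and $\sum_\iota\Phi_\iota(g_{\iota,l})$ is uniform on $Y(\xi)$. These sums are independent for different $l$, so $\xi$ is valid with probability $q^{-d\dim Y(\xi)}$. In particular: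
\begin{equation}\label{eq:principle}
\begin{gathered}
\text{among at most }q^{h(s\nu-1)}\text{ certificates whose spans have dimension }s,\\
\text{the expected number of valid ones is at most }q^{h(s\nu-1)-s(h\nu-1)}=q^{s-h}=o(1).
\end{gathered}
\end{equation}
The expected number bounds the probability that a valid one exists. So in each case we group the certificates by their span and show that the number of choices, multiplied over all planes $E\in\mathcal E$, falls short of $q^{s\nu}$ by at least one factor $q$; the $h$ copies of each plane amplify this gain.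

\subsection*{Property (P1)}
Fix $a\ne0$ and a basis $a=a_1,a_2,\dots,a_n$ of $A$. Property (P1) fails at $a$ if and only if some $0\ne\lambda\in C^*$ vanishes on $a_j\ker(a)$ for all $j\ge2$. A form on $B$ vanishes on $\ker(a)$ if and only if it factors through $a\colon B\to C$. So failure means that there are $\lambda\ne0$ and $\mu^{(2)},\dots,\mu^{(n)}$ in $C^*=k^I$ with $\lambda(a_jb_l)=\mu^{(j)}(ab_l)$ for all $j\ge2$ and all $l$. When $E_\iota\subseteq a^\perp$, the $\iota$-th coordinate of $ab_l$ is zero, so we may and do require $\mu^{(j)}_\iota=0$ for such $\iota$. Let $\rho\colon A^*\to k^{n-1}$, $\rho(\ell)=(\ell(a_j))_{j\ge2}$; it restricts to an isomorphism on $a^\perp$, by which we identify $k^{n-1}$ with $a^\perp$. With $\mu_\iota=(\mu^{(j)}_\iota)_{j\ge2}\in k^{n-1}$,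
\[
\bigl(\lambda(a_jb_l)-\mu^{(j)}(ab_l)\bigr)_{j\ge2}=\sum_\iota\Phi_\iota(g_{\iota,l}),\qquad\Phi_\iota(\ell)=\lambda_\iota\,\rho(\ell)-\ell(a)\,\mu_\iota .
\]
So each $(\lambda,\mu)$ gives a certificate. On $E_\iota\cap a^\perp$, which is nonzero, $\Phi_\iota$ is multiplication by $\lambda_\iota$; as $\lambda\ne0$, the span is nonzero.

Fix $Y\subseteq a^\perp$ of dimension $s$, $1\le s\le n-1$, and count the $(\lambda,\mu)$ with span contained in $Y$, one $\iota$ at a time. If $E_\iota\subseteq a^\perp$, then $\mu_\iota=0$ and we need $\lambda_\iota E_\iota\subseteq Y$: there are $q$ choices if $E_\iota\subseteq Y$ and one otherwise. If $E_\iota\not\subseteq a^\perp$, write $E_\iota=k\ell_0\oplus k\ell_1$ with $\ell_0(a)=0$ and $\ell_1(a)=1$. We need $\lambda_\iota\ell_0\in Y$, with $q$ choices of $\lambda_\iota$ if $\ell_0\in Y$ and one otherwise, and then $\mu_\iota\in\lambda_\iota\rho(\ell_1)+Y$, with $q^s$ choices. The total is at most $q^{h(s(\nu-\nu')+\kappa(Y))}$, where $\kappa(Y)$ is the number of $E\in\mathcal E$ with $E\cap a^\perp\subseteq Y$. To apply \eqref{eq:principle}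 we need $\kappa(Y)\le s\nu'-1$.

A line in $a^\perp$ lies in $\frac{q^{n-1}-1}{q-1}$ planes of $A^*$, of which $\frac{q^{n-2}-1}{q-1}$ lie in $a^\perp$; so it lies in $q^{n-2}$ planes not contained in $a^\perp$. Counting these over the lines of $Y$ and adding the planes inside $Y$,
\[
\kappa(Y)=\frac{q^s-1}{q-1}\Bigl(q^{n-2}+\frac{q^{s-1}-1}{q^2-1}\Bigr).
\]
For $s=n-1$ we have $Y=a^\perp$ and $\kappa(Y)=\nu$. The second factor increases with $s$, so $\kappa(Y)\le\frac{q^s-1}{q^{n-1}-1}\nu$. The number $\frac{q^s-1}{s(q-1)}$ is the average of $1,q,\dots,q^{s-1}$, so it increases with $s$, which gives $\frac{q^s-1}{q^{n-1}-1}\le\frac s{n-1}$. With \eqref{eq:nu},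
\[
\kappa(Y)\le\frac{s}{n-1}\,\nu<s\nu',
\]
and since both ends are integers, $\kappa(Y)\le s\nu'-1$. By \eqref{eq:principle}, a valid certificate with span $Y$ exists with probability $o(1)$. The number of pairs $(a,Y)$ does not depend on $h$, so (P1) fails with probability $o(1)$.

\subsection*{Property (P2)}
Identify $A_L$ with $\operatorname{Hom}_k(A^*,L)$ by sending $a\otimes\gamma$ to $\ell\mapsto\gamma\ell(a)$. Both $A^*$ and $L$ have dimension $n$ over $k$; let $a_*$ be a fixed $k$-linear isomorphism $A^*\to L$, and use it to regard $A^*=L$. Then $a_*=\operatorname{id}_L$, $A_L=\operatorname{End}_k(L)$, the line $La_*$ consists of the multiplications by elements of $L$, $\mathcal E$ is the set of $2$-dimensional $k$-subspaces of $L$, and $\phi\cdot b_l=(\phi(g_{\iota,l}))_\iota$ for $\phi\in\operatorname{End}_k(L)$. Let $\Lambda\subseteq L^I=(C_L)^*$ be the annihilator of $a_*B_L$. Then $\dim_L\Lambda\ge h\nu-d=1$, with equality if and only if $a_*$ is injective on $B_L$. An element $\lambda\in L^I$ lies in $\Lambda$ if and only if $\sum_\iota\lambda_\iota g_{\iota,l}=0$ for all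 $l$, that is, if and only if the certificate $\Phi_\iota(\ell)=\lambda_\iota\ell$ is valid; its span is $Y(\lambda)=\sum_\iota\lambda_\iota E_\iota\subseteq L$, nonzero for $\lambda\ne0$. We first exclude small spans, which are valid with larger probability.

\medskip\noindent(i) \emph{With probability $1-o(1)$, every $0\ne\lambda\in\Lambda$ has $Y(\lambda)=L$.} Let $0\ne Y\subsetneq L$ be a $k$-subspace of dimension $s$. We have $Y(\lambda)\subseteq Y$ if and only if each $\lambda_\iota$ lies in $(Y:E_\iota)$, where
\[
(Y:E)=\{\gamma\in L:\gamma E\subseteq Y\}=\bigcap_{0\ne\ell\in E}\ell^{-1}Y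
\]
has dimension at most $s$. Suppose the dimension is $s$ for all $E$. Then $\ell^{-1}Y=(Y:E)$ for all $0\neq\ell\in E$. Any $\ell\in L^\times$ lies in a plane together with $1$, so $\ell^{-1}Y=Y$ for all $\ell\in L^\times$, and $Y=L$, a contradiction. Hence $\sum_E\dim(Y:E)\le s\nu-1$, there are at most $q^{h(s\nu-1)}$ elements $\lambda$ with span $Y$, and \eqref{eq:principle} applies. The number of $Y$ does not depend on $h$.

\medskip\noindent(ii) \emph{$\Pr(\dim_L\Lambda\ge2)\le q^n/(q^{2n}-1)+o(1)$.} Let $X$ be the number of $\lambda\in\Lambda$ with $Y(\lambda)=L$. There are $q^{nh\nu}$ elements in $L^I$, so the expectation of $X$ is at most $q^{nh\nu-nd}=q^n$. No decay is possible here, because $\Lambda$ is never zero; but the expectation is only the size of one line. If $\dim_L\Lambda\ge2$ and the statement in (i) holds, then $X\ge q^{2n}-1$, and Markov's inequality $\Pr(X\ge\theta)\le\mathbb E(X)/\theta$ gives the bound.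

\medskip\noindent(iii) \emph{Let $\phi\in\operatorname{End}_k(L)\setminus La_*$. With probability $1-o(1)$, no $\lambda\in\Lambda$ with $Y(\lambda)=L$ vanishes on $\phi B_L$.} Such a $\lambda$ makes valid the certificate $\Phi_\iota(\ell)=(\lambda_\iota\ell,\lambda_\iota\phi(\ell))\in L^2$. Its span $Y_\phi(\lambda)$ projects onto $Y(\lambda)=L$ in the first coordinate, so it has dimension at least $n$ over $k$. The expected number of valid $\lambda$ with $\dim Y_\phi(\lambda)\ge n+1$ is at most $q^{nh\nu-(n+1)d}=q^{n+1-h\nu}=o(1)$. If $\dim Y_\phi(\lambda)=n$, then $Y_\phi(\lambda)$ is the graph of some $\psi\in\operatorname{End}_k(L)$, and each $\lambda_\iota$ lies in the $k$-subspace $\Gamma_{E_\iota}$, where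
\[
\Gamma_E=\{\gamma\in L:\psi(\gamma\ell)=\gamma\phi(\ell)\text{ for all }\ell\in E\}.
\]
Suppose $\Gamma_E=L$ for all $E$. Then $\psi(\gamma\ell)=\gamma\phi(\ell)$ for all $\gamma,\ell\in L$. Taking $\ell=1$ gives $\psi(\gamma)=\gamma\phi(1)$, and taking $\gamma=1$ gives $\phi=\psi$; so $\phi$ is multiplication by $\phi(1)$, a contradiction. Hence $\sum_E\dim\Gamma_E\le n\nu-1$, and \eqref{eq:principle} applies with $s=n$ for each $\psi$. The number of $\psi$ does not depend on $h$.

\begin{proof}[Proof of Proposition~\ref{prop:bil}]
The number of $\phi$ in (iii) does not depend on $h$. So the probability that (P1) fails, or (i) fails, or $\dim_L\Lambda\ge2$, or (iii) fails for some $\phi$, is at most $q^n/(q^{2n}-1)+o(1)$, which is less than $1$ for all large $h$. Fix a choice of the $g_{\iota,l}$ for which none of this happens. Then (P1) holds, $\dim_L\Lambda=1$, and $a_*$ is injective on $B_L$. Let $0\ne\lambda\in\Lambda$; then $Y(\lambda)=L$ by (i). For $\phi\in A_L\setminus La_*$, the form $\lambda$ vanishes on $a_*B_L$ but not on $\phi B_L$ by (iii), so $\phi B_L\not\subseteq a_*B_L$.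 This is (P2).
\end{proof}

\begin{thebibliography}{9}
\bibitem{AM} Rasoul Ahangari Maleki, \emph{On the regularity and Koszulness of modules over local rings}, arXiv:1304.2515 (2013).
\end{thebibliography}
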